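\title{Arithmetic progressions in lower level sets of convolutions}

\begin{abstract}
Let $N$ be prime and $A\subseteq\mathbb Z_N$. Croot conjectured that, for suitable constants $c_1,\dots,c_4\in(0,1)$, if $A$ has density above $\exp(-(\log N)^{c_1})$ and $A+A$ misses a proportion at least $\exp(-(\log N)^{c_2})$ of $\mathbb Z_N$, then the set where $1_A*1_A<N\exp(-(\log N)^{c_3})$ contains an arithmetic progression of length $\exp((\log N)^{c_4})$. We disprove this for every choice of the constants, by a construction in which all four quantities are polylogarithmic in $N$. With the level $|A|(\log N)^{-c_3}$ instead, we prove the statement when $c_1+c_3+c_4+\max(c_2,c_4)<1$ and disprove it when $c_3>1-c_2-c_4>0$. The two ranges match when $c_4\le c_2$ and $c_1\to0$.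
\end{abstract}

\section{Introduction}

Let $N$ be a prime and let $\mathbb Z_N$ be the group of integers modulo $N$. For $A\subseteq\mathbb Z_N$ let $A+A=\{a+b:a,b\in A\}$, and let
\[
1_A*1_A(x)=\#\{(a,b)\in A\times A:\ a+b=x\}
\]
be the number of representations of $x$ as a sum of two elements of $A$. This function takes values in $[0,|A|]$, has mean value $|A|^2/N$, and vanishes exactly on the complement of $A+A$. For $T>0$ the \emph{lower level set} at level $T$ is $\{x\in\mathbb Z_N:1_A*1_A(x)<T\}$. It is the complement of $A+A$ when $T\le1$, and it grows with $T$. An \emph{arithmetic progression of length $k$}, or progression for short, is a set $\{x,x+d,\dots,x+(k-1)d\}$ with $d\ne0$. Since $N$ is prime, its $k$ elements are distinct when $k\le N$.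

Suppose that $A$ is large and yet $A+A$ is not all of $\mathbb Z_N$. Must the lower level sets contain long progressions? Some hypothesis on $A+A$ is needed, since for $A=\mathbb Z_N$ the convolution equals $N$ everywhere. The next example shows why one asks about a level set and not about the complement of $A+A$.

\begin{example}\label{ex:interval}
Let $N\ge3$, $n=(N-1)/2$ and $A=\{0,1,\dots,n-1\}$. Then $A+A=\{0,\dots,N-3\}$ misses only two points, so its complement contains no progression of length $3$. On the other hand $1_A*1_A(x)=x+1$ for $0\le x\le n-1$, so for $1\le T\le n$ the lower level set at level $T$ contains the interval $\{-2,-1,0,\dots,\lceil T\rceil-2\}$, which has more than $T$ elements.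
\end{example}

In this example the convolution changes slowly along a progression, so it stays small for a long time after it vanishes. Some smoothness is present for every $A$: the function $1_A*1_A/|A|$ is a linear combination of characters of $\mathbb Z_N$ whose coefficients have absolute values summing to $1$ (see Section~\ref{sub:fourier}). One therefore guesses that many zeros of the convolution force a long progression on which it is small, and the question is how low a level one can afford. Croot \cite[Conjecture~2]{Croot} proposed the following.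

\begin{quote}
\textbf{Conjecture.} There are absolute constants $0<c_1,c_2,c_3,c_4<1$ such that the following holds for all sufficiently large primes $N$. If $A\subseteq\mathbb Z_N$ satisfies $|A|>N\exp(-(\log N)^{c_1})$ and $|A+A|\le N(1-\exp(-(\log N)^{c_2}))$, then the set
\[
\{x\in\mathbb Z_N:\ 1_A*1_A(x)<N\exp(-(\log N)^{c_3})\}
\]
contains an arithmetic progression of length at least $\exp((\log N)^{c_4})$.
\end{quote}

The Conjecture is false, and it fails already at a polylogarithmic scale.

\begin{theorem}\label{thm:disproof}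
For every sufficiently large prime $N$ there is $A\subseteq\mathbb Z_N$ with
\[
|A|\ge\frac{N}{110\log N},\qquad |A+A|\le N\Bigl(1-\frac1{2300\log N}\Bigr),
\]
such that every arithmetic progression of length at least $1000\log N$ contains some $x$ with
\[
1_A*1_A(x)\ge\frac{N}{110000(\log N)^2}.
\]
\end{theorem}

Fix any $c_1,\dots,c_4\in(0,1)$. For $c>0$ the function $\exp((\log N)^c)$ eventually exceeds any fixed multiple of $(\log N)^2$. Hence for large $N$ the set $A$ of Theorem~\ref{thm:disproof} satisfies both hypotheses of the Conjecture, while every progression of length at least $\exp((\log N)^{c_4})\ge1000\log N$ contains a point with $1_A*1_A(x)\ge N\exp(-(\log N)^{c_3})$. So for every choice of the constants the statement fails for all sufficiently large primes $N$.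

Theorem~\ref{thm:disproof} is one choice of parameters in a more flexible construction.

\begin{theorem}\label{thm:construction}
Let $N$ be prime, $K\ge4$ an even integer, $\frac1K\le\delta\le\frac18$, $L\le N$ a positive integer, and $M=3000K^4$. Assume
\begin{equation}\label{eq:hyp}
K\log\frac{L\delta}{32}\ge10\log N,\qquad 8K^2(2M+1)^3\le N,\qquad Ne^{-3\delta K}\ge160K.
\end{equation}
Then there is $A\subseteq\mathbb Z_N$ such that
\begin{itemize}
\item[(i)] $\frac1{10}\delta N\le|A|\le24\,\delta N$;
\item[(ii)] $|\mathbb Z_N\setminus(A+A)|\ge\dfrac{e^{-3\delta K}}{10K}\,N$;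
\item[(iii)] every arithmetic progression of length at least $L$ contains $x$ with $1_A*1_A(x)\ge\delta^2N/900$.
\end{itemize}
\end{theorem}

By (i), the level in (iii) is within a constant factor of the mean value $|A|^2/N$. In the other direction, the guess above is correct at levels that are not too far below the maximal value $|A|$.

\begin{theorem}\label{thm:positive}
There is an absolute constant $C$ such that the following holds. Let $N\ge3$ be prime, $A\subseteq\mathbb Z_N$, $|A|=\alpha N>0$, $|A+A|\le(1-\gamma)N$ with $0<\gamma\le1$, $0<\varepsilon\le\frac12$, and $L\ge2$ an integer. If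
\begin{equation}\label{eq:cond}
C\,\varepsilon^{-1}\log^2(1/\varepsilon)\,\log(2/\alpha)\,\log\frac{L}{\gamma\varepsilon}\,\log(L\log N)\le\log N,
\end{equation}
then $\{x:1_A*1_A(x)<\varepsilon|A|\}$ contains an arithmetic progression of length $L$.
\end{theorem}

In \eqref{eq:cond} the parameters $\alpha$, $\gamma$ and $L$ enter through logarithms, but $\varepsilon^{-1}$ enters to the first power. The two theorems together show that this power describes the truth in a range of parameters.

\begin{corollary}\label{cor:exponents}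
Let $c_1,c_2,c_3,c_4>0$ and let $P(c_1,c_2,c_3,c_4)$ be the statement: \emph{for all large primes $N$, if $|A|>N\exp(-(\log N)^{c_1})$ and $|A+A|\le N(1-\exp(-(\log N)^{c_2}))$, then $\{x:1_A*1_A(x)<|A|(\log N)^{-c_3}\}$ contains an arithmetic progression of length at least $\exp((\log N)^{c_4})$.}
\begin{itemize}
\item[(a)] $P$ is true if $c_1+c_3+c_4+\max(c_2,c_4)<1$. In particular, the Conjecture becomes true with $N\exp(-(\log N)^{c_3})$ replaced by $N(\log N)^{-c_3}$.
\item[(b)] $P$ is false if $c_2+c_4<1$ and $c_3>1-c_2-c_4$, for every $c_1>0$.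
\end{itemize}
\end{corollary}

Thus when $c_4\le c_2$, $c_2+c_4<1$ and $c_1$ may be taken arbitrarily small, the critical exponent is exactly $c_3=1-c_2-c_4$. When $c_2<c_4$, part (a) requires $c_3<1-2c_4-c_1$ while part (b) requires $c_3>1-c_2-c_4$; we have not closed this gap.

Section~\ref{sec:design} describes the construction and computes its smallest case. Section~\ref{sec:equi} contains two lemmas on multiples of frequencies, Section~\ref{sec:construction} proves Theorems~\ref{thm:construction} and~\ref{thm:disproof}, Section~\ref{sec:positive} proves Theorem~\ref{thm:positive}, and Section~\ref{sec:exponents} proves Corollary~\ref{cor:exponents}.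

\medskip
\noindent\textbf{Notation.} We write $\mathbb T=\mathbb R/\mathbb Z$, $\|t\|$ for the distance from $t$ to the nearest integer, $e(t)=e^{2\pi it}$, and $\log$ for the natural logarithm. For $a\in\mathbb Z_N$ the point $a/N\in\mathbb T$ is well defined. We use twice the inequality
\begin{equation}\label{eq:elem}
1-t\ge e^{-2t}\qquad(0\le t\le\tfrac12),
\end{equation}
which holds because $2t+\log(1-t)$ is concave, vanishes at $0$ and equals $1-\log2>0$ at $\frac12$.

\section{A set built from matched pieces}\label{sec:design}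

\subsection{The idea}

We want a set $A$ whose convolution has many zeros, but whose zeros, and near-zeros, are scattered so that they contain no long progression. A simple way to produce zeros is to constrain one frequency. If $\|ra/N\|\le\delta/2$ and $\|(rb+s)/N\|\le\delta/2$, then $\|(r(a+b)+s)/N\|\le\delta$, so sums of such $a$ and $b$ avoid the set
\[
\{x:\ \|(rx+s)/N\|>\delta\}.
\]
For $r\ne0$ this set is itself a long progression, with common difference $r^{-1}$, so one frequency does not help. The intersection of such sets over many unrelated frequencies $r_i$ is a better candidate. With $K/2$ frequencies its density should be about $(1-2\delta)^{K/2}$, and a progression inside it has to avoid $K/2$ unrelated constraints at once.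

The difficulty is that if $A$ is the union of all the pieces, then a piece with frequency $r_i$ also adds to a piece with frequency $r_j$, and for unrelated frequencies such a sum is not constrained at all. We resolve this by placing the pieces in disjoint arcs of the circle. The arcs are arranged so that the points $x$ of one short window can only be sums from pieces with the same frequency. The unconstrained sums then become useful: they make the convolution large away from the window.

\subsection{The construction}\label{sub:def}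

Let $K\ge4$ be even, $0<\delta\le\frac12$ and $I=\{0,\dots,K/2-1\}$, and let $r_i,s_i\in\mathbb Z_N$ be given for $i\in I$. For $0\le m\le K-1$ put
\[
P_m=\Bigl[\frac mK,\frac{m+4/5}K\Bigr]\subset\mathbb T,\qquad c(m)=\min(m,K-1-m)\in I,
\]
\[
\rho_m=r_{c(m)},\qquad \sigma_m=\begin{cases}0,&m<K/2,\\ s_{c(m)},&m\ge K/2,\end{cases}
\]
and define
\[
A_m=\{a\in\mathbb Z_N:\ a/N\in P_m,\ \|(\rho_ma+\sigma_m)/N\|\le\delta/2\},\qquad A=\bigcup_{m=0}^{K-1}A_m.
\]
The arcs $P_m$ are disjoint, so the union is disjoint. We have $c(m)=c(n)$ if and only if $n=m$ or $n=K-1-m$. Call the ordered pair $(m,n)$ \emph{diagonal} if $n=m$, \emph{matched} if $m+n=K-1$, and \emph{crossed} if $c(m)\ne c(n)$. Since $K-1$ is odd, these three cases are exclusive, and a matched pair is $(i,K-1-i)$ or $(K-1-i,i)$ for some $i\in I$. The \emph{window} is the open arc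
\[
W=\Bigl(1-\frac2{5K},\,1\Bigr)\subset\mathbb T.
\]
Finally, $i\in I$ is a \emph{hit} for $x\in\mathbb Z_N$ if $\|(r_ix+s_i)/N\|\le\delta/2$.

The next lemma, illustrated in Figure~\ref{fig:tents}, says which pieces can add up to a given point, and which certainly have room to do so.

\begin{lemma}\label{lem:arcs}
Let $0\le m,n\le K-1$.
\begin{itemize}
\item[(a)] If $t\in P_m$, $t'\in P_n$ and $t+t'\in W$, then $m+n=K-1$.
\item[(b)] For each $\theta\in\mathbb T$ there is a residue $q=q(\theta)$ modulo $K$ such that, whenever $m+n\equiv q\pmod K$, the set $\{t\in P_m:\theta-t\in P_n\}$ contains a closed arc of length $\frac3{10K}$.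
\end{itemize}
\end{lemma}

\begin{proof}
(a) Write $t=(m+u)/K$, $t'=(n+u')/K$ and $t+t'\equiv(K-1+v)/K\pmod1$ with $u,u'\in[0,\frac45]$ and $v\in(\frac35,1)$. Then $u+u'-v\equiv K-1-m-n\pmod K$, so $u+u'-v$ is an integer. It lies strictly between $0-1$ and $\frac85-\frac35$, so it is $0$. Hence $m+n\equiv-1\pmod K$, and $0\le m+n\le2K-2$ gives $m+n=K-1$.

(b) Write $\theta\equiv(q+v)/K\pmod 1$ with $q\in\mathbb Z$ and $v\in[\frac3{10},\frac{13}{10})$. If $m+n\equiv q\pmod K$ and $t=(m+u)/K$, then $\theta-t\equiv(n+v-u)/K\pmod1$. So $t\in P_m$ and $\theta-t\in P_n$ whenever $u\in[0,\frac45]$ and $v-u\in[0,\frac45]$, that is, whenever $\max(0,v-\frac45)\le u\le\min(\frac45,v)$. This interval has length $v$ if $v\le\frac45$ and $\frac85-v$ if $v\ge\frac45$, which is at least $\frac3{10}$ in both cases.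
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.8]
\fill[gray!25] (1.6,0) rectangle (2,0.88);
\draw[->] (-0.1,0) -- (3.8,0) node[right] {$K\theta$};
\draw (0,0) -- (0.8,0.8) -- (1.6,0);
\draw[very thick] (1,0) -- (1.8,0.8) -- (2.6,0);
\draw (2,0) -- (2.8,0.8) -- (3.6,0);
\draw[dashed] (0.3,0.3) -- (3.3,0.3);
\node at (3.55,0.3) {$\frac{3}{10}$};
\draw (0,0.02) -- (0,-0.02) node[below] {$K-2$};
\draw (1,0.02) -- (1,-0.02) node[below] {$K-1$};
\draw (2,0.02) -- (2,-0.02) node[below] {$K$};
\draw (3,0.02) -- (3,-0.02) node[below] {$K+1$};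
\node[above] at (0.8,0.88) {$m+n\equiv K-2$};
\node[above] at (1.8,0.88) {$m+n\equiv K-1$};
\node[above] at (2.8,0.88) {$m+n\equiv 0$};
\end{tikzpicture}
\caption{For arcs $P_m=[\frac mK,\frac{m+4/5}K]$, the length of $\{t\in P_m:\theta-t\in P_n\}$, multiplied by $K$, is a tent function of $K\theta$ that depends only on $m+n$ modulo $K$. Three consecutive tents are shown. Over the shaded window $K-\frac25<K\theta<K$ only the tent of $m+n\equiv K-1$ is nonzero, and at every point the highest tent has height at least $\frac3{10}$.}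
\label{fig:tents}
\end{figure}

The ratio $\frac45$ is a convenient number strictly between $\frac12$ and $1$. With ratio $1$ every point other than a multiple of $1/K$ lies under two tents, and there is no window. With ratio at most $\frac12$ no tent is positive at the multiples of $1/K$, and (b) fails there.

\subsection{The case $K=4$ on the torus}\label{sub:model}

For $K=4$ the pieces $A_0,A_1,A_2,A_3$ have frequencies $r_0,r_1,r_1,r_0$ and shifts $0,0,s_1,s_0$. Sorted by $q\equiv m+n\pmod4$, the sixteen pairs are as follows.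
\[
\begin{array}{c|c|c|c}
q&\text{crossed}&\text{matched}&\text{diagonal}\\\hline
0&(1,3),(3,1)&&(0,0),(2,2)\\
1&(0,1),(1,0),(2,3),(3,2)&&\\
2&(0,2),(2,0)&&(1,1),(3,3)\\
3&&(0,3),(3,0),(1,2),(2,1)&
\end{array}
\]
For typical $r_0,r_1$ the points $(a/N,r_0a/N,r_1a/N)$ are well distributed in $\mathbb T^3$, so we compute in the continuous model. Take shifts $s_0,s_1\in\mathbb T$, define $\sigma_m\in\mathbb T$ from them as before, and replace $A_m$ by
\[
\widetilde A_m=\{(t,\theta_0,\theta_1)\in\mathbb T^3:\ t\in P_m,\ \|\theta_{c(m)}+\sigma_m\|\le\delta/2\}.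
\]
Fix $X=(\theta,\phi_0,\phi_1)$ and let $\mu_{mn}$ be the Lebesgue measure of $\{Y\in\widetilde A_m:X-Y\in\widetilde A_n\}$. The convolution at $X$ is $f(X)=\sum_{m,n}\mu_{mn}$. Let $\lambda_{mn}$ be the length of $\{t\in P_m:\theta-t\in P_n\}$. For a crossed pair the conditions on $Y$ confine $\theta_0$ and $\theta_1$ to one arc of length $\delta$ each, so $\mu_{mn}=\lambda_{mn}\delta^2$, whatever $\phi_0$ and $\phi_1$ are. For a matched pair with $c(m)=c(n)=i$ they confine the single coordinate $\theta_i$ to two arcs of length $\delta$ whose centers are at distance $\|\phi_i+s_i\|$, so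
\[
\mu_{mn}=\lambda_{mn}\max(0,\delta-\|\phi_i+s_i\|).
\]
Three conclusions follow.
\begin{itemize}
\item If $\theta\in W$, only matched pairs contribute, by Lemma~\ref{lem:arcs}(a). So $f(X)=0$ if moreover $\|\phi_0+s_0\|>\delta$ and $\|\phi_1+s_1\|>\delta$. These $X$ have measure $\frac1{10}(1-2\delta)^2$.
\item If $q(\theta)\ne3$, the row of $q(\theta)$ has at least two crossed pairs, so $f(X)\ge2\cdot\frac3{40}\delta^2=\frac3{20}\delta^2$.
\item If $q(\theta)=3$ and $\|\phi_i+s_i\|\le\delta/2$ for some $i$, then $f(X)\ge2\cdot\frac3{40}\cdot\frac\delta2\ge\frac3{20}\delta^2$.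
\end{itemize}
So $f$ vanishes on a set of positive measure when $\delta<\frac12$, and its lower level set at level $\frac3{20}\delta^2$ consists of points without hits. For $K=2$ the class $q=0$ would contain only the diagonal pairs $(0,0)$ and $(1,1)$, and the second conclusion would have no analogue; this is why $K\ge4$.

For general $K$ the arcs have length of order $1/K$. A residue $q\not\equiv-1$ has at least $K-2$ crossed pairs, each worth about $\delta^2/K$, while for $q\equiv-1$ each hit is worth about $\delta/K$. To reach the level $\delta^2$ a point needs about $K\delta$ hits, which is the order of the number of hits of a typical point. Two things remain: to justify the passage from the torus to $\mathbb Z_N$, and to choose $r_i,s_i$ so that every long progression contains a point with that many hits.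

\section{Multiples of frequencies}\label{sec:equi}

For $\xi\in\mathbb Z^d$ consider the $N$ points $(\xi_1a/N,\dots,\xi_da/N)\in\mathbb T^d$, $a\in\mathbb Z_N$. The first lemma is the pigeonhole argument that finds one of them near the origin.

\begin{lemma}\label{lem:pigeon}
Let $d,R\ge1$ be integers with $R^d<N$, and let $\xi\in\mathbb Z^d$. Then there is $q\in\mathbb Z_N\setminus\{0\}$ with $\|\xi_jq/N\|\le1/R$ for all $j$.
\end{lemma}

\begin{proof}
Partition $\mathbb T^d$ into $R^d$ cubes of side $1/R$. Since $N>R^d$, the points of two different elements $a,a'\in\mathbb Z_N$ lie in the same cube. Take $q=a-a'$.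
\end{proof}

The second lemma bounds from below the number of points in an arbitrary box. Some hypothesis is needed: if $k\cdot\xi\equiv0\pmod N$, all the points lie on $\{t\in\mathbb T^d:k\cdot t=0\}$, and a box can miss this set (for $\xi=(1,1)$ it is the diagonal of $\mathbb T^2$). Only short relations $k$ matter. We write $|k|_\infty=\max_j|k_j|$.

\begin{lemma}\label{lem:count}
Let $d\in\{2,3\}$, $\xi\in\mathbb Z^d$ and $0<\ell\le1$. Let $M\ge24\ell^{-4}$ be an integer such that no $k\in\mathbb Z^d\setminus\{0\}$ with $|k|_\infty\le M$ satisfies $k\cdot\xi\equiv0\pmod N$. Let $J_1,\dots,J_d\subseteq\mathbb T$ be closed arcs, $J_j$ of length at least $\ell_j$, where $\ell\le\ell_j\le1$. Then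
\[
\#\{a\in\mathbb Z_N:\ \xi_ja/N\in J_j\text{ for all }j\}\ge2^{-d-1}N\prod_{j=1}^d\ell_j.
\]
\end{lemma}

\begin{proof}
The Fourier coefficients of the indicator of an arc are not absolutely summable, so we replace the indicator by a tent below it. Shrinking the arcs, we may assume that $J_j$ has length $\ell_j$; let $\theta_j$ be its center. Put
\[
g_j(t)=\max\bigl(0,1-2\|t-\theta_j\|/\ell_j\bigr),\qquad 0\le g_j\le1_{J_j}.
\]
The function $g_j(t+\theta_j)$ is $2/\ell_j$ times the convolution on $\mathbb T$ of the indicator of $[-\ell_j/4,\ell_j/4]$ with itself. That indicator has Fourier coefficients $\ell_j/2$ at $k=0$ and $\sin(\pi k\ell_j/2)/(\pi k)$ at $k\ne0$. Hence, with $\widehat g(k)=\int_{\mathbb T}g(t)e(-kt)\,dt$,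
\[
\widehat{g_j}(0)=\frac{\ell_j}2,\qquad |\widehat{g_j}(k)|=\frac2{\ell_j}\Bigl(\frac{\sin(\pi k\ell_j/2)}{\pi k}\Bigr)^2\le\frac2{\pi^2\ell_jk^2}\quad(k\ne0).
\]
A continuous function with absolutely summable Fourier coefficients equals its Fourier series. The coefficients of $g_j(t+\theta_j)$ are the nonnegative numbers $|\widehat{g_j}(k)|$, so evaluation at $t=0$ gives $\sum_k|\widehat{g_j}(k)|=1$. Also $\sum_{k>M}k^{-2}\le1/M$ gives
\[
\sum_{|k|>M}|\widehat{g_j}(k)|\le\frac4{\pi^2\ell_jM}\le\frac1{2\ell M}.
\]
Expand each $g_j$ and use that $\sum_{a\in\mathbb Z_N}e(ua/N)$ equals $N$ if $N\mid u$ and $0$ otherwise. The count is at least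
\[
\sum_{a\in\mathbb Z_N}\prod_jg_j(\xi_ja/N)=N\sum_{k\cdot\xi\equiv0}\ \prod_j\widehat{g_j}(k_j).
\]
The term $k=0$ contributes $2^{-d}\prod_j\ell_j$ to the last sum. By hypothesis every other term has $|k_j|>M$ for some $j$. For a fixed $j$, the terms with $|k_j|>M$ have total absolute value at most $\frac1{2\ell M}\cdot1^{d-1}$. So the count is at least
\[
N\Bigl(2^{-d}\prod_j\ell_j-\frac d{2\ell M}\Bigr).
\]
Since $M\ge24\ell^{-4}\ge d\,2^d\ell^{-d-1}$ for $d=2,3$, we have $\frac d{2\ell M}\le2^{-d-1}\ell^d\le2^{-d-1}\prod_j\ell_j$.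
\end{proof}

\section{Proof of Theorems~\ref{thm:construction} and~\ref{thm:disproof}}\label{sec:construction}

Let $N,K,\delta,L,M$ be as in Theorem~\ref{thm:construction}, and let $A$ be the set of Section~\ref{sub:def}.

\subsection{Choice of the frequencies and shifts}

\begin{lemma}\label{lem:choice}
There are $r_i,s_i\in\mathbb Z_N$ $(i\in I)$ with the following properties.
\begin{itemize}
\item[(E1)] For distinct $i,j\in I$ there is no $k\in\mathbb Z^3\setminus\{0\}$ with $|k|_\infty\le M$ and $k_0+k_1r_i+k_2r_j\equiv0\pmod N$.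
\item[(E2)] Every progression of length $L$ contains a point with at least $K\delta/16$ hits.
\item[(E3)] At least $\frac{e^{-3\delta K}}{10K}N$ elements $x\in\mathbb Z_N$ satisfy $x/N\in W$ and $\|(r_ix+s_i)/N\|>\delta$ for all $i\in I$.
\item[(E4)] $|A|\le24\,\delta N$.
\end{itemize}
\end{lemma}

\begin{proof}
Choose all $r_i,s_i$ independently and uniformly from $\mathbb Z_N$. We show that each property fails with probability at most $\frac18$, so that all four hold with probability at least $\frac12$.

We begin with three preliminary facts. First, for $y\ne y'$ the map $(r,s)\mapsto(ry+s,ry'+s)$ is a bijection of $\mathbb Z_N^2$, because $y-y'$ is invertible modulo the prime $N$. So $r_iy+s_i$ and $r_iy'+s_i$ are independent and uniform. This is the purpose of the shifts: for $y\neq0$ the value of $r_iy$ determines $r_iy'$. Second, if $X$ is a sum of pairwise independent indicator variables with mean $\mu>0$, then $\mathrm{Var}\,X\le\mu$, and Chebyshev's inequality gives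
\begin{equation}\label{eq:cheb}
\mathbb P(X<\mu/2)\le4/\mu.
\end{equation}
Third, for $z$ uniform in $\mathbb Z_N$ let
\[
p=\mathbb P(\|z/N\|\le\delta/2)=\frac{2\lfloor\delta N/2\rfloor+1}N,\qquad p'=\mathbb P(\|z/N\|\le\delta)=\frac{2\lfloor\delta N\rfloor+1}N.
\]
By \eqref{eq:hyp} and $\delta\ge1/K$ we have $N\ge160K\ge2/\delta$, so $1/N\le\delta/2$. From $\delta-\frac1N\le p\le\delta+\frac1N$ and $p'\le2\delta+\frac1N$ we get $\delta/2\le p\le2\delta$ and $p'\le3\delta$.

\emph{(E1).} By the second condition in \eqref{eq:hyp}, $M<N$. Fix $i\ne j$ and $k\ne0$ with $|k|_\infty\le M$. If $k_1=k_2=0$, then $0<|k_0|<N$ and the congruence is impossible. Otherwise one of $k_1,k_2$ is invertible modulo $N$, so $k_0+k_1r_i+k_2r_j$ is uniform and the congruence has probability $1/N$. The failure probability is at most $K^2(2M+1)^3/N\le\frac18$.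

\emph{(E2).} There are fewer than $N^2$ pairs $(x,d)$ with $d\ne0$, so we need a failure probability below $N^{-2}$ for each. For one frequency only pairwise independence is available along the progression, which gives the weak bound $8/(L\delta)$ below. Independence over $i$ raises it to the power $K/4$.

Fix $(x,d)$ and let $Y_i$ be the number of $j\in\{0,\dots,L-1\}$ such that $i$ is a hit for $x+jd$. The points $x+jd$ are distinct because $L\le N$, so $Y_i$ is a sum of pairwise independent indicators with mean $Lp$. Say that $i$ \emph{fails} if $Y_i<Lp/2$. By \eqref{eq:cheb} this has probability at most $4/(Lp)\le8/(L\delta)$, and $8/(L\delta)<1$ because the first condition in \eqref{eq:hyp} forces $L\delta>32$. If at least $K/4$ indices fail, then all indices in some subset of $I$ of size $\lceil K/4\rceil$ fail. There are at most $2^{K/2}$ subsets and the $Y_i$ are independent, so this has probability at most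
\[
2^{K/2}\Bigl(\frac8{L\delta}\Bigr)^{K/4}=\exp\Bigl(-\frac K4\log\frac{L\delta}{32}\Bigr)\le N^{-5/2}.
\]
Otherwise more than $K/4$ indices have $Y_i\ge Lp/2$, so $\sum_iY_i\ge KLp/8$. This sum counts all hits of the $L$ points, so one of the points has at least $Kp/8\ge K\delta/16$ hits. The union bound gives failure probability at most $N^{-1/2}\le\frac18$, as $N\ge64$.

\emph{(E3).} The set $E=\{x:x/N\in W\}$ corresponds to the integers in $(N-\frac{2N}{5K},N)$, so $|E|\ge\frac{2N}{5K}-1\ge\frac N{5K}$. For fixed $x$, the probability that $\|(r_ix+s_i)/N\|>\delta$ for all $i$ is $(1-p')^{K/2}\ge(1-3\delta)^{K/2}\ge e^{-3\delta K}$, by \eqref{eq:elem} with $t=3\delta\le\frac38$. For $x\ne x'$ the vectors $(r_ix+s_i)_{i\in I}$ and $(r_ix'+s_i)_{i\in I}$ are independent, so these events are pairwise independent. The number of $x\in E$ with the property has mean $\mu\ge\frac N{5K}e^{-3\delta K}\ge32$, by the third condition in \eqref{eq:hyp}. By \eqref{eq:cheb} it is at least $\mu/2$ except with probability at most $\frac18$.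

\emph{(E4).} Let $a\ne0$. The point $a/N$ lies in at most one arc $P_m$, and $\rho_ma+\sigma_m$ is uniform, so $\mathbb P(a\in A)\le p\le2\delta$. Hence $\mathbb E|A|\le1+2\delta N\le3\delta N$, and Markov's inequality gives $\mathbb P(|A|>24\delta N)\le\frac18$.
\end{proof}

\begin{remark}\label{rem:many}
A condition like the first one in \eqref{eq:hyp} cannot be avoided in this construction. Let $R=\lceil2L/\delta\rceil$ and suppose $R^{K/2}<N$. Lemma~\ref{lem:pigeon} gives $d\ne0$ with $\|r_id/N\|\le\delta/(2L)$ for all $i$. If $x$ is as in (E3), then $\|(r_i(x+jd)+s_i)/N\|>\delta-\delta/2$ for $0\le j<L$, so this progression has no hits. Thus (E2) and (E3) together force $\frac K2\log\lceil2L/\delta\rceil\ge\log N$.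
\end{remark}

\subsection{Proof of Theorem~\ref{thm:construction}}

Fix $r_i,s_i$ as in Lemma~\ref{lem:choice}. We apply Lemma~\ref{lem:count} with $\ell=\frac3{10K}$, for which $24\ell^{-4}=\frac{240000}{81}K^4\le M$. The arcs that occur have lengths $\frac4{5K}$, $\frac3{10K}$, $\delta$ and $\delta/2$, and all of these are at least $\ell$ because $\delta\ge1/K$. Property (E1) is the hypothesis of the lemma for $\xi=(1,r_i,r_j)$ with $i\ne j$. Taking $k_2=0$ and any $j\ne i$, which exists since $|I|\ge2$, it is also the hypothesis for $\xi=(1,r_i)$.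

\medskip
\noindent\emph{(i)} The upper bound is (E4). An element $a$ lies in $A_m$ if and only if $a/N\in P_m$ and $\rho_ma/N$ lies in the arc of length $\delta$ centered at $-\sigma_m/N$. Lemma~\ref{lem:count} with $\xi=(1,\rho_m)$ gives $|A_m|\ge\frac N8\cdot\frac4{5K}\cdot\delta=\frac{\delta N}{10K}$. Summing over the $K$ disjoint pieces gives $|A|\ge\delta N/10$.

\medskip
\noindent\emph{(ii)} Let $x$ be one of the points in (E3) and suppose $x=a+b$ with $a\in A_m$, $b\in A_n$. By Lemma~\ref{lem:arcs}(a) the pair $(m,n)$ is matched, and after exchanging $a$ and $b$ if necessary, $(m,n)=(i,K-1-i)$ with $i\in I$. Then $\|r_ia/N\|\le\delta/2$ and $\|(r_ib+s_i)/N\|\le\delta/2$, so $\|(r_ix+s_i)/N\|\le\delta$, contrary to the choice of $x$. Hence none of the points in (E3) lies in $A+A$.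

\medskip
\noindent\emph{(iii)} A progression of length at least $L$ contains one of length $L$, so by (E2) it contains a point $x$ with at least $K\delta/16$ hits. Let $q=q(x/N)$ be given by Lemma~\ref{lem:arcs}(b). For $0\le m\le K-1$ let $n=n(m)\in\{0,\dots,K-1\}$ satisfy $m+n\equiv q\pmod K$, let $J_m$ be an arc of length $\frac3{10K}$ inside $\{t\in P_m:x/N-t\in P_n\}$, and let $\nu_m=\#\{a\in A_m:x-a\in A_n\}$. Since the $A_m$ are disjoint, $1_A*1_A(x)\ge\sum_m\nu_m$. An element $a$ is counted by $\nu_m$ as soon as
\begin{equation}\label{eq:three}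
\frac aN\in J_m,\qquad\Bigl\|\frac{\rho_ma}N+\frac{\sigma_m}N\Bigr\|\le\frac\delta2,\qquad\Bigl\|\frac{\rho_na}N-\frac{\rho_nx+\sigma_n}N\Bigr\|\le\frac\delta2.
\end{equation}

\emph{Case 1: $q\not\equiv-1\pmod K$.} No pair $(m,n(m))$ is matched. It is diagonal only if $2m\equiv q\pmod K$, which has at most two solutions. So at least $K-2\ge K/2$ pairs are crossed. For a crossed pair, \eqref{eq:three} confines $a/N$, $\rho_ma/N$, $\rho_na/N$ to arcs of lengths $\frac3{10K},\delta,\delta$, and Lemma~\ref{lem:count} with $\xi=(1,\rho_m,\rho_n)$ gives $\nu_m\ge\frac N{16}\cdot\frac3{10K}\delta^2$. Hence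
\[
1_A*1_A(x)\ge\frac K2\cdot\frac{3\delta^2N}{160K}=\frac{3\delta^2N}{320}\ge\frac{\delta^2N}{900}.
\]

\emph{Case 2: $q\equiv-1\pmod K$.} Let $i$ be a hit for $x$ and take $m=i$, so that $n=K-1-i$, $\rho_m=\rho_n=r_i$, $\sigma_m=0$ and $\sigma_n=s_i$. The last two conditions in \eqref{eq:three} say that $r_ia/N$ lies in two arcs of length $\delta$, centered at $0$ and at $(r_ix+s_i)/N$. The centers are at distance at most $\delta/2$, so the intersection contains an arc of length $\delta/2$. Lemma~\ref{lem:count} with $\xi=(1,r_i)$ gives $\nu_i\ge\frac N8\cdot\frac3{10K}\cdot\frac\delta2=\frac{3\delta N}{160K}$. Summing over the hits,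
\[
1_A*1_A(x)\ge\frac{K\delta}{16}\cdot\frac{3\delta N}{160K}=\frac{3\delta^2N}{2560}\ge\frac{\delta^2N}{900}.
\]
This proves Theorem~\ref{thm:construction}. \qed

\subsection{Proof of Theorem~\ref{thm:disproof}}

Let $K$ be an even integer in $[10\log N,10\log N+2]$, $\delta=1/K$ and $L=\lceil32eK\rceil$. Then $L\delta/32\ge e$, so $K\log(L\delta/32)\ge K\ge10\log N$. For large $N$ we have $8\le K\le11\log N$, so $\delta\le\frac18$, $L\le N$, and the other two conditions in \eqref{eq:hyp} hold because they compare a power of $\log N$ with $N$ (here $\delta K=1$). Theorem~\ref{thm:construction} gives a set $A$ with $|A|\ge\frac N{10K}\ge\frac N{110\log N}$. The complement of $A+A$ has at least $\frac N{10e^3K}\ge\frac N{2300\log N}$ elements, since $110e^3<2300$. The level in (iii) is $\frac N{900K^2}\ge\frac N{110000(\log N)^2}$, since $900\cdot121<110000$. Finally $L\le352e\log N+1\le1000\log N$, since $352e<957$. \qed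

\section{Proof of Theorem~\ref{thm:positive}}\label{sec:positive}

This section uses only Lemma~\ref{lem:pigeon} and \eqref{eq:elem} from the above, and the letters $k,m,d,q$ receive new meanings. Let $A,\alpha,\gamma,\varepsilon,L$ be as in the theorem, and put
\[
h(y)=\frac{1_A*1_A(y)}{|A|}=\frac1{|A|}\sum_{a\in A}1_A(y-a)\in[0,1],\qquad Z=\mathbb Z_N\setminus(A+A).
\]
Then $h=0$ on $Z$ and $|Z|\ge\gamma N$. We look for $x\in Z$ and $q\ne0$ with $h(x+jq)<\varepsilon$ for $0\le j<L$. The proof is a version of Croot--Sisask sampling with multiplicative error, combined with Chang's theorem.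

\subsection{One step from a zero}

The value $h(y)$ is the probability that $y-a\in A$ for $a$ uniform in $A$. It can be estimated from a sample: for $b\in\mathbb Z_N^m$ let
\[
F_b(y)=\frac1m\sum_{i=1}^m1_A(y-b_i).
\]
If $a$ is uniform in $A^m$, then $mF_a(y)$ has the binomial distribution $\mathrm{Bin}(m,h(y))$. With $\mathbf1=(1,\dots,1)$ we have the identity $F_{b+s\mathbf1}(y)=F_b(y-s)$.

Here is the argument in its simplest form. For $x\in Z$ and every $a\in A^m$ we have $F_a(x)=0$. For $y$ with $h(y)\ge\varepsilon$, a random $a'\in A^m$ has $F_{a'}(y)=0$ with probability $(1-h(y))^m\le e^{-\varepsilon m}$, which is at most $\tau$ once $m\ge\varepsilon^{-1}\log(1/\tau)$. Now suppose that $a$ and $a'=a+u\mathbf1$ both lie in $A^m$. Then $F_{a'}(x+u)=F_a(x)=0$, so $h(x+u)<\varepsilon$ unless $x+u$ is one of the points at which the sample $a'$ errs. Many such $u$ exist by averaging, with density about $\alpha^m$.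

Two difficulties remain. The set of shifts $u$ has no structure, and we need a progression. To obtain structure we shall average over sums of several shifts, and after the first step $h$ is no longer $0$, so we must control how it changes in general. An additive error $\varepsilon$ at every $y$ costs about $\varepsilon^{-2}$ samples, because $F_a(y)$ has standard deviation $\frac1{2\sqrt m}$ when $h(y)=\frac12$. But we only need small values to stay small, and for this a relative error suffices. The standard deviation of $F_a(y)$ is at most $\sqrt{h(y)/m}$, which is at most $\eta h(y)$ when $m\ge\eta^{-2}/h(y)$. So about $\eta^{-2}\varepsilon^{-1}$ samples give relative error $\eta$ wherever $h\ge\varepsilon$. This is the origin of the first power of $\varepsilon^{-1}$ in \eqref{eq:cond}. A relative error cannot be achieved where $h$ is tiny: $F_a$ takes values in $\{0,\frac1m,\dots,1\}$, none of which lies in $[h/2,2h]$ when $0<h<\frac1{2m}$. We therefore truncate $h$ from below.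

Put
\[
\varepsilon_1=\frac\varepsilon{17},\qquad H=\max(h,\varepsilon_1),\qquad k=\Bigl\lceil\log_4\frac4{\varepsilon_1}\Bigr\rceil,\qquad\eta=\frac1{3k},
\]
\[
\tau=\frac{\gamma\varepsilon_1}{4kL},\qquad m=\Bigl\lceil3\eta^{-2}\varepsilon_1^{-1}\log\frac2\tau\Bigr\rceil.
\]
Then $h\le H\le h+\varepsilon_1$ and $\varepsilon_1\le H\le1$. The number of steps $k$ is chosen so that $4^{-k}\le\varepsilon_1/4$; the relative error $\eta$ so that $k$ steps lose a factor $e$ in total; the error rate $\tau$ so that errors are rare even along $L$ translates of the set $Z$, of density $\gamma$; and $m$ is the resulting sample size.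

\subsection{Multiplicative almost periods}

\begin{lemma}\label{lem:periods}
There are a set $S\subseteq\mathbb Z_N$ with $|S|=\sigma N$, $\sigma\ge\frac12\alpha^m$, and sets $\mathrm{Bad}(s)\subseteq\mathbb Z_N$ $(s\in S)$ with $|\mathrm{Bad}(s)|\le2\tau N$, such that
\[
e^{-3\eta}H(y)\le H(y-s+s')\le e^{3\eta}H(y)
\]
whenever $s,s'\in S$, $y\notin\mathrm{Bad}(s)$ and $y-s+s'\notin\mathrm{Bad}(s')$.
\end{lemma}

\begin{proof}
Bernstein's inequality states that if $X$ is a sum of independent random variables, each within distance $1$ of its mean, then for $w>0$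
\[
\mathbb P(|X-\mathbb EX|\ge w)\le2\exp\Bigl(-\frac{w^2}{2(\mathrm{Var}\,X+w/3)}\Bigr).
\]
Let $a$ be uniform in $A^m$, $X=mF_a(y)$ and $w=\eta mH(y)$. Then $\mathrm{Var}\,X\le mh(y)\le mH(y)$, so $\mathrm{Var}\,X+w/3\le\frac43mH(y)$ and
\[
\mathbb P\bigl(|F_a(y)-h(y)|>\eta H(y)\bigr)\le2\exp\bigl(-\tfrac38\eta^2mH(y)\bigr)\le2\exp\bigl(-\tfrac13\eta^2m\varepsilon_1\bigr)\le\tau.
\]
Let $\mathrm{Bad}_a=\{y:|F_a(y)-h(y)|>\eta H(y)\}$. Then $\mathbb E|\mathrm{Bad}_a|\le\tau N$, so by Markov's inequality the set $G=\{a\in A^m:|\mathrm{Bad}_a|\le2\tau N\}$ has $|G|\ge\frac12|A|^m$.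

Next we find a line in direction $\mathbf1$ that meets $G$ often. Each pair $(a,s)\in G\times\mathbb Z_N$ determines exactly one $b$ with $b+s\mathbf1=a$, so $\sum_{b\in\mathbb Z_N^m}\#\{s:b+s\mathbf1\in G\}=N|G|$. Hence for some $b$ the set $S=\{s:b+s\mathbf1\in G\}$ has $|S|\ge N|G|/N^m\ge\frac12\alpha^mN$. Put $\mathrm{Bad}(s)=\mathrm{Bad}_{b+s\mathbf1}$ and $\Phi=\max(F_b,\varepsilon_1)$.

Let $s\in S$ and $y\notin\mathrm{Bad}(s)$, so that $|F_b(y-s)-h(y)|\le\eta H(y)$. We claim that
\[
(1-\eta)H(y)\le\Phi(y-s)\le(1+\eta)H(y).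
\]
The upper bound holds because $F_b(y-s)\le h(y)+\eta H(y)\le(1+\eta)H(y)$ and $\varepsilon_1\le H(y)$. For the lower bound, if $h(y)\ge\varepsilon_1$ then $H(y)=h(y)$ and $F_b(y-s)\ge(1-\eta)H(y)$; otherwise $H(y)=\varepsilon_1\le\Phi(y-s)$.

Apply the claim to $(s,y)$ and to $(s',y')$ with $y'=y-s+s'$. Since $y'-s'=y-s$, both $H(y)$ and $H(y')$ are compared with the same number $\Phi(y-s)$. Their ratio, in either order, is at most $\frac{1+\eta}{1-\eta}\le e^\eta e^{2\eta}$, by \eqref{eq:elem} and $\eta\le\frac13$.
\end{proof}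

\subsection{Iteration}

Let $\omega=(s_1,s_1',\dots,s_k,s_k')$ be uniform in $S^{2k}$, and put $t_l=\sum_{i\le l}(s_i'-s_i)$ for $0\le l\le k$ and $t=t_k$. We compare $H(y)$ with the average of $H(y+t)$.

\begin{lemma}\label{lem:iterate}
There is a function $\beta:\mathbb Z_N\to[0,1]$ with $\sum_y\beta(y)\le4k\tau N$ such that for all $y$
\begin{equation}\label{eq:iter}
\mathbb E_\omega H(y+t)\le eH(y)+\beta(y),\qquad H(y)\le e\,\mathbb E_\omega H(y+t)+\beta(y).
\end{equation}
\end{lemma}

\begin{proof}
Call $\omega$ \emph{bad for $y$} if for some $1\le l\le k$ either $y+t_{l-1}\in\mathrm{Bad}(s_l)$ or $y+t_l\in\mathrm{Bad}(s_l')$, and let $\beta(y)$ be the probability that $\omega$ is bad for $y$. For fixed $\omega$ the $y$ for which it is bad lie in $2k$ translates of sets of size at most $2\tau N$, so $\sum_y\beta(y)\le4k\tau N$. If $\omega$ is not bad for $y$, Lemma~\ref{lem:periods} applies to each step from $y+t_{l-1}$ to $y+t_l=y+t_{l-1}-s_l+s_l'$. Since $3\eta k=1$, this gives $e^{-1}H(y)\le H(y+t)\le eH(y)$. If $\omega$ is bad for $y$ we use $H\le1$.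 Thus for every $\omega$, $H(y+t)\le eH(y)+1_{\mathrm{bad}}$ and $H(y)\le eH(y+t)+1_{\mathrm{bad}}$. Take expectations.
\end{proof}

\subsection{The averaged function is nearly invariant under a progression}\label{sub:fourier}

Let $Th(y)=\mathbb E_\omega h(y+t)$. We average $h$ here, not $H$, because $h$ is a convolution and its Fourier coefficients are under control. For $g:\mathbb Z_N\to\mathbb C$ let $\widehat g(r)=\frac1N\sum_yg(y)e(-ry/N)$. Then $g(y)=\sum_r\widehat g(r)e(ry/N)$, and Parseval's identity reads $\sum_r|\widehat g(r)|^2=\frac1N\sum_y|g(y)|^2$. We have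
\[
\widehat h(r)=\frac1{N|A|}\Bigl(\sum_{a\in A}e(-ra/N)\Bigr)^2=\frac{\widehat{1_A}(r)^2}\alpha,\qquad\text{so}\qquad\sum_r|\widehat h(r)|=\frac1\alpha\sum_r|\widehat{1_A}(r)|^2=1.
\]
Let $\varphi(r)=\frac1{|S|}\sum_{s\in S}e(rs/N)$. By independence of the coordinates of $\omega$, $\mathbb E_\omega e(rt/N)=(\varphi(r)\overline{\varphi(r)})^k$, and therefore
\begin{equation}\label{eq:Th}
Th(y)=\sum_r\widehat h(r)\,|\varphi(r)|^{2k}e(ry/N).
\end{equation}
The averaging damps every frequency with $|\varphi(r)|<\frac12$ by a factor $4^{-k}$. It remains to handle the frequencies with $|\varphi(r)|\ge\frac12$. Parseval's identity gives $\sum_r|\varphi(r)|^2=1/\sigma$, so there are at most $4/\sigma$ of them. Since our lower bound for $\sigma$ is only $\frac12\alpha^m$, this is far too many for Lemma~\ref{lem:pigeon}. Chang's theorem shows that they are generated by logarithmically many.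

\begin{theorem}[Chang \cite{Chang}; see {\cite[Lemma~4.36]{TaoVu}}]\label{thm:chang}
There is an absolute constant $C_1$ such that if $S\subseteq\mathbb Z_N$, $|S|=\sigma N>0$ and $\varphi(r)=\frac1{|S|}\sum_{s\in S}e(rs/N)$, then there is $\Lambda\subseteq\mathbb Z_N$ with $1\le|\Lambda|\le C_1\log(2/\sigma)$ such that every $r$ with $|\varphi(r)|\ge\frac12$ has the form $\sum_{\lambda\in\Lambda}\epsilon_\lambda\lambda$ with $\epsilon_\lambda\in\{-1,0,1\}$.
\end{theorem}

Let $\Lambda$ be given by Theorem~\ref{thm:chang} for the set $S$ of Lemma~\ref{lem:periods}, and put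
\[
d=|\Lambda|,\qquad\kappa=\frac{\varepsilon_1}{4\pi},\qquad R=\Bigl\lceil\frac{dL}\kappa\Bigr\rceil.
\]

\begin{lemma}\label{lem:bohr}
If $R^d<N$, then $L<N$ and there is $q\ne0$ in $\mathbb Z_N$ such that $|Th(y+jq)-Th(y)|\le\varepsilon_1$ for all $y\in\mathbb Z_N$ and $0\le j<L$.
\end{lemma}

\begin{proof}
We have $L\le R\le R^d<N$. Lemma~\ref{lem:pigeon} gives $q\ne0$ with $\|\lambda q/N\|\le1/R\le\kappa/(dL)$ for all $\lambda\in\Lambda$. Let $u=jq$ with $0\le j<L$. Then $\|\lambda u/N\|\le\kappa/d$ for all $\lambda\in\Lambda$, so $\|ru/N\|\le\sum_\lambda\|\lambda u/N\|\le\kappa$ whenever $|\varphi(r)|\ge\frac12$. For such $r$ we have $|e(ru/N)-1|\le2\pi\kappa=\varepsilon_1/2$. For the other $r$ we have $|\varphi(r)|^{2k}|e(ru/N)-1|\le2\cdot4^{-k}\le\varepsilon_1/2$. By \eqref{eq:Th},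
\[
|Th(y+u)-Th(y)|\le\sum_r|\widehat h(r)|\,|\varphi(r)|^{2k}|e(ru/N)-1|\le\frac{\varepsilon_1}2\sum_r|\widehat h(r)|\le\varepsilon_1.\qedhere
\]
\end{proof}

\subsection{The progression in the level set}

Assume $R^d<N$ and let $q$ be as in Lemma~\ref{lem:bohr}. We pass from $h$ to $Th$ at a point $x\in Z$, move along the progression, and pass back from $Th$ to $h$ at each point $x+jq$. For this $\beta$ must be small at all $L$ points, and here the size of $Z$ is used. Since $\sum_{x\in Z}\beta(x+jq)\le4k\tau N$ for each $j$,
\[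
\frac1{|Z|}\sum_{x\in Z}\sum_{j=0}^{L-1}\beta(x+jq)\le\frac{L\cdot4k\tau N}{\gamma N}=\varepsilon_1.
\]
Fix $x\in Z$ with $\sum_{j<L}\beta(x+jq)\le\varepsilon_1$; in particular $\beta(x+jq)\le\varepsilon_1$ for each $j$. Since $h(x)=0$ we have $H(x)=\varepsilon_1$, and the first inequality in \eqref{eq:iter} gives
\[
Th(x)\le\mathbb E_\omega H(x+t)\le(e+1)\varepsilon_1.
\]
For $0\le j<L$, the second inequality in \eqref{eq:iter}, the bound $H\le h+\varepsilon_1$ and Lemma~\ref{lem:bohr} give in turn
\begin{align*}
h(x+jq)&\le e\,\mathbb E_\omega H(x+jq+t)+\varepsilon_1\le e\bigl(Th(x+jq)+\varepsilon_1\bigr)+\varepsilon_1\\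
&\le e\bigl(Th(x)+2\varepsilon_1\bigr)+\varepsilon_1\le(e^2+3e+1)\varepsilon_1<17\varepsilon_1=\varepsilon.
\end{align*}
So $x,x+q,\dots,x+(L-1)q$ lie in $\{1_A*1_A<\varepsilon|A|\}$. These points are distinct because $q\ne0$, $L<N$ and $N$ is prime; this is the only use of primality in this section.

\subsection{Condition \eqref{eq:cond} implies $R^d<N$}

Let $C_2,C_3,\dots$ denote absolute constants, and put
\[
D=\varepsilon^{-1}\log^2(1/\varepsilon)\,\log(2/\alpha)\,\log\frac L{\gamma\varepsilon},
\]
so that \eqref{eq:cond} reads $CD\log(L\log N)\le\log N$. Each of $\log(1/\varepsilon)$, $\log(2/\alpha)$, $\log\frac L{\gamma\varepsilon}$ and $\log(L\log N)$ is at least $\log2$, the last because $L\log N\ge2\log3$. So additive constants can be absorbed into multiples of these logarithms.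

We have $k\le1+\log_4(68/\varepsilon)\le C_2\log(1/\varepsilon)$. Next, $2/\tau=136kL/(\gamma\varepsilon)$ and $k\le C_2/\varepsilon\le C_2L/(\gamma\varepsilon)$, so $\log(2/\tau)\le C_3\log\frac L{\gamma\varepsilon}$. Hence
\[
m\le1+459\,k^2\varepsilon^{-1}\log(2/\tau)\le C_4\,\varepsilon^{-1}\log^2(1/\varepsilon)\log\frac L{\gamma\varepsilon}.
\]
From $\sigma\ge\frac12\alpha^m$ we get $\log(2/\sigma)\le\log4+m\log(1/\alpha)\le2m\log(2/\alpha)$, and so $d\le2C_1m\log(2/\alpha)\le C_5D$. Also $1/\varepsilon\le C_6D$ with $C_6=(\log2)^{-4}$. Condition \eqref{eq:cond} gives $D\le\log N/(C\log2)$, so if $C\ge\max(C_5,C_6)/\log2$ then $d\le\log N$ and $1/\varepsilon\le\log N$. Then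
\[
R\le\frac{2dL}\kappa=\frac{136\pi dL}\varepsilon\le136\pi(L\log N)^2,
\]
so $\log R\le C_7\log(L\log N)$. Therefore
\[
d\log R\le C_5C_7D\log(L\log N)\le\frac{C_5C_7}C\log N<\log N
\]
if also $C>C_5C_7$. This completes the proof of Theorem~\ref{thm:positive}. \qed

\section{The critical exponent}\label{sec:exponents}

The two theorems can be compared as follows. In Theorem~\ref{thm:construction} the first condition in \eqref{eq:hyp} suggests taking $K$ of order $\log N/\log L$, part (ii) suggests $\delta K$ of order $\log(1/\gamma)$, where $\gamma$ is the density of the complement of $A+A$, and the level in (iii) is of order $\delta|A|$. So long progressions are absent when $\varepsilon$ is a small multiple of $\log(1/\gamma)\log L/\log N$. Theorem~\ref{thm:positive} finds them when $\varepsilon$ exceeds $\log(L/\gamma)\log L/\log N$ by a factor $\log(2/\alpha)$ and lower-order terms. The two expressions have the same order when $\log L\le\log(1/\gamma)$, which corresponds to $c_4\le c_2$.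

\begin{proof}[Proof of Corollary~\ref{cor:exponents}]
(a) Apply Theorem~\ref{thm:positive} with $\varepsilon=(\log N)^{-c_3}$, $\gamma=\exp(-(\log N)^{c_2})$, $L=\lceil\exp((\log N)^{c_4})\rceil$ and $\alpha=|A|/N>\exp(-(\log N)^{c_1})$. For large $N$ we have $\varepsilon\le\frac12$, $L\ge2$ and
\[
\log^2(1/\varepsilon)=c_3^2(\log\log N)^2,\qquad\log(2/\alpha)\le2(\log N)^{c_1},
\]
\[
\log\frac L{\gamma\varepsilon}\le3(\log N)^{\max(c_2,c_4)},\qquad\log(L\log N)\le2(\log N)^{c_4}.
\]
So the left side of \eqref{eq:cond} is at most $12Cc_3^2(\log N)^{c_1+c_3+c_4+\max(c_2,c_4)}(\log\log N)^2$, which is at most $\log N$ for large $N$ because the exponent is less than $1$. For the last assertion take, for instance, $c_1=c_2=c_3=c_4=\frac15$. Since $|A|\le N$, the lower level set at level $N(\log N)^{-c_3}$ contains the one at level $|A|(\log N)^{-c_3}$.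

(b) Let $L=\lfloor\exp((\log N)^{c_4})\rfloor$, let $K$ be an even integer with $20(\log N)^{1-c_4}\le K\le20(\log N)^{1-c_4}+2$, and let $\delta=(\log N)^{c_2}/(6K)$. Note that $c_2,c_4<1$, so $L\le N$ and $K\le22(\log N)^{1-c_4}$, and
\[
\tfrac1{132}(\log N)^{-(1-c_2-c_4)}\le\delta\le\tfrac1{120}(\log N)^{-(1-c_2-c_4)}\le\tfrac18.
\]
Let $N$ be large. Then $\delta\ge1/K$, as $(\log N)^{c_2}\ge6$. Since $\log L\ge(\log N)^{c_4}-1$ and $\log(32/\delta)=O(\log\log N)$, we have $\log(L\delta/32)\ge\frac12(\log N)^{c_4}$, and so $K\log(L\delta/32)\ge10\log N$. The second condition in \eqref{eq:hyp} holds because $K\le22\log N$. The third holds because $Ne^{-3\delta K}=N\exp(-\frac12(\log N)^{c_2})\ge N^{1/2}\ge160K$.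

Let $A$ be the set given by Theorem~\ref{thm:construction}. Then $|A|\ge\delta N/10\ge N/(1320\log N)>N\exp(-(\log N)^{c_1})$. The complement of $A+A$ has at least
\[
\frac N{10K}\exp\bigl(-\tfrac12(\log N)^{c_2}\bigr)\ge N\exp\bigl(-(\log N)^{c_2}\bigr)
\]
elements, since $10K\le220\log N\le\exp(\frac12(\log N)^{c_2})$. So $A$ satisfies the hypotheses in $P$. Every progression of length at least $\exp((\log N)^{c_4})\ge L$ contains $x$ with
\[
1_A*1_A(x)\ge\frac{\delta^2N}{900}\ge\frac{\delta|A|}{900\cdot24}\ge\frac{(\log N)^{-(1-c_2-c_4)}}{900\cdot24\cdot132}\,|A|>(\log N)^{-c_3}|A|,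
\]
where we used $|A|\le24\delta N$ and, in the last step, $c_3>1-c_2-c_4$. Hence $P(c_1,c_2,c_3,c_4)$ is false.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Chang}
M.-C. Chang, Duke Math. J. \textbf{113} (2002).

\bibitem{Croot}
Ernie Croot, \emph{Some properties of lower level-sets of convolutions}, arXiv:1108.1578 (2011).

\bibitem{TaoVu}
Tao and Vu, \emph{Additive Combinatorics}.

\end{thebibliography}
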